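# The lowest continuous K-group of a rigid space

Throughout, $k$ is a complete discretely valued field with valuation ring $k^\circ$, uniformiser $\pi$ and residue field $\tilde k=k^\circ/\pi$, and $K$ denotes nonconnective algebraic K-theory.

## 1. The guess $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$, and the point, the disc

Let $Y$ be a noetherian scheme of dimension $d$. Zariski descent assembles $K_*(Y)$ from the cohomology of sheaves whose stalks are the groups $K_q(\mathcal O_{Y,y})$. If the local rings have no negative K-theory, then the lowest group that can survive is $K_{-d}(Y)=H^d(Y;\mathbb Z)$, because $K_0$ of a local ring is $\mathbb Z$. Now replace $Y$ by a rigid space $X$ of dimension $d$ over $k$, and K-theory by continuous K-theory, which is built from the rings $A_0/\pi^n$. Is the lowest group $K^{\mathrm{cont}}_{-d}(X)$ again $H^d(X;\mathbb Z)$? The first guess is yes. One may even be tempted to guess $K^{\mathrm{cont}}_{-i}(X)\cong H^i(X;\mathbb Z)$ for smaller $i>0$ too. We shall see that the first guess is right and that the second already fails for $i=d-1$. The problem comes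 from Christian Dahlhausen, "Continuous K-Theory and Cohomology of Rigid Spaces", arXiv:1910.10437 (2019).

Here are the definitions.

**Pro-objects.** An object of $\mathrm{Pro}(\mathcal A)$ is a cofiltered diagram in $\mathcal A$, written $\text{"}\lim\text{"}_iA_i$, and $\mathrm{Map}(\text{"}\lim\text{"}_iA_i,\text{"}\lim\text{"}_jB_j)=\lim_j\mathrm{colim}_i\mathrm{Map}(A_i,B_j)$. A pro-abelian group is *constant* if it is isomorphic to the image of an abelian group. A tower with zero transition maps is isomorphic to $0$, hence constant. The tower $\text{"}\lim\text{"}_n\mathbb Z/p^n$ is not constant, by the following lemma.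

**Lemma 1.1.** *If $(G_n)_{n\in\mathbb N}$ is a tower of surjections of abelian groups and $\text{"}\lim\text{"}_nG_n$ is isomorphic to a constant group $G$, then the transition maps are isomorphisms for all large $n$.*

*Proof.* Taking actual limits gives $G=\lim_nG_n$, which surjects onto every $G_m$. The inverse isomorphism $\text{"}\lim\text{"}G_n\to G$ is an element of $\mathrm{colim}_n\mathrm{Hom}(G_n,G)$, so it factors through $G_m$ for all large $m$. The composite $G\to G_m\to G$ is then the identity. So $G\to G_m$ is injective and surjective for all large $m$, and the transition maps between these $G_m$ are isomorphisms. $\square$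

**Pro-spectra.** Let $\mathrm{Sp}^+\subset\mathrm{Sp}$ be the bounded-above spectra (homotopy groups vanish in large degrees), and put $D:=\mathrm{Pro}(\mathrm{Sp}^+)$. Postnikov truncation gives a functor $\mathrm{Pro}(\mathrm{Sp})\to D$, $\text{"}\lim\text{"}_jE_j\mapsto\text{"}\lim\text{"}_{j,n}\tau_{\le n}E_j$, which does not change homotopy pro-groups. A square in $\mathrm{Pro}(\mathrm{Sp})$ is *weakly cartesian* if its image in $D$ is cartesian. For instance, let $E=\bigoplus_{m\ge0}H\mathbb Z[m]$. The pro-spectrum $W=\text{"}\lim\text{"}_n\tau_{\ge n}E$ is nonzero, because no map $\tau_{\ge n'}E\to\tau_{\ge n}E$ of the tower is null. Its image in $D$ is zero, because $\tau_{\le m}\tau_{\ge n}E=0$ for $n>m$. So the square with $W$ in one corner (the initial one) and zeros elsewhere is weakly cartesian but not cartesian.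

**Continuous K-theory.** For a $\pi$-adic ring $A_0$ put $K^{\mathrm{cont}}(A_0)=\text{"}\lim\text{"}_nK(A_0/\pi^n)$. For an affinoid $k$-algebra $A$ with ring of definition $A_0$, so $A=A_0[\pi^{-1}]$, define $K^{\mathrm{cont}}(A)$ (following Morrow) by the pushout square
$$\begin{array}{ccc} K(A_0) & \to & K(A) \\ \downarrow & & \downarrow \\ K^{\mathrm{cont}}(A_0) & \to & K^{\mathrm{cont}}(A), \end{array}\tag{1}$$
regarded in $D$. It does not depend on $A_0$. We take rings of definition topologically of finite type over $k^\circ$. The square is functorial in $A_0$, and independence means that the functor $K^{\mathrm{cont}}$ on affinoid algebras, pulled back to pairs $(A,A_0)$, is this functorial pushout. There is a unique sheaf $K^{\mathrm{cont}}$ on rigid $k$-spaces with the admissible topology, with values in $D$, such that $K^{\mathrm{cont}}(\mathrm{Spm}\,A)\simeq K^{\mathrm{cont}}(A)$. It exists because for an affinoid covered by two affinoid subdomains the Mayer–Vietoris square of $K^{\mathrm{cont}}$ is weakly cartesian. Write $K^{\mathrm{cont}}_i(X)$ for the homotopy pro-groups.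

**Cohomology.** $H^i(X;\mathbb Z)$ is the cohomology of the constant sheaf $\mathbb Z$ for the admissible topology. Equivalently, it is the cohomology of $\mathbb Z$ on the Zariski–Riemann space $Z$ of $X$. It is regarded as a constant pro-group.

**Formal models.** An admissible formal $k^\circ$-scheme is one that is locally topologically of finite type and $\pi$-torsion free. Put $\mathfrak X_n=\mathfrak X/\pi^n$, so $|\mathfrak X|=|\mathfrak X_1|$, and let $\mathfrak X_\eta$ be the rigid generic fibre. A quasi-compact such $\mathfrak X$ with $\mathfrak X_\eta=X$ is a *model* of $X$. Blowing up a coherent ideal that locally contains a power of $\pi$ is an *admissible blow-up*; it does not change $X$. Then $Z:=\lim_{\mathfrak X'}|\mathfrak X'|$ over the admissible blow-ups $\mathfrak X'$ of a model. For example, $\mathrm{Spf}\,k^\circ\langle T\rangle$ is a model of the closed unit disc. Its blow-up in $(T,\pi)$ has the charts $\mathrm{Spf}\,k^\circ\langle T,S\rangle/(TS-\pi)$ and $\mathrm{Spf}\,k^\circ\langle T/\pi\rangle$, so its special fibre is an affine line and a projective line meeting in one point.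

These are the two results.

**Theorem 1.** *Let $X$ be a quasi-compact and quasi-separated (qcqs) rigid $k$-space with $\dim X\le d$. Then the pro-abelian group $K^{\mathrm{cont}}_{-i}(X)$ is constant for all $i\ge d$. Moreover $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$, and $K^{\mathrm{cont}}_{-i}(X)=0$ for $i>d$. For every formal model of $X$ and all $i\ge d$, the natural map $\mathrm{colim}_{\mathfrak X'}K_{-i}(\mathfrak X'_1)\to K^{\mathrm{cont}}_{-i}(X)$ is an isomorphism, where $\mathfrak X'$ runs over the admissible blow-ups of that model. The isomorphism $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$ is natural in $X$ among qcqs rigid spaces of dimension $\le d$.*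

**Theorem 2.** *For each $d\ge1$ there are a field $k$ and a smooth proper rigid $k$-space $X$ of dimension $d$ such that $K^{\mathrm{cont}}_{1-d}(X)$ is not constant. In particular $K^{\mathrm{cont}}_{1-d}(X)\not\cong H^{d-1}(X;\mathbb Z)$.*

For a ring $R$ and a nonzerodivisor $\pi\in R$ write $K(R\text{ on }\pi)=\mathrm{fib}(K(R)\to K(R[\pi^{-1}]))$. The square (1) is also cartesian, because $D$ is stable. So the fibre of $K^{\mathrm{cont}}(A_0)\to K^{\mathrm{cont}}(A)$ is $K(A_0\text{ on }\pi)$, and there are exact sequences
$$K_{-i}(A_0\text{ on }\pi)\to\text{"}\lim\text{"}_nK_{-i}(A_0/\pi^n)\to K^{\mathrm{cont}}_{-i}(A)\to K_{-i-1}(A_0\text{ on }\pi).\tag{2}$$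

**The point.** Take $A_0=k^\circ$ and $i=d=0$. Each $k^\circ/\pi^n$ is local, so the second term is $\mathbb Z$. The last term is $0$: it sits between the cokernel of $K_0(k^\circ)=\mathbb Z\to K_0(k)=\mathbb Z$, which is $0$, and $K_{-1}(k^\circ)=0$. The first map is zero, since it factors through $\ker(K_0(k^\circ)\to K_0(k))=0$. So $K^{\mathrm{cont}}_0(k)=\mathbb Z$, as guessed. Three facts were used: negative K-groups of the special fibre vanish locally, negative K-groups "on $\pi$" vanish, and $K_0(\text{on }\pi)\to K_0$ is zero. The general proof establishes these same three facts for the local rings of $Z$.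

**The disc.** Take $A_0=k^\circ\langle T\rangle$ and $i=d=1$. Negative K-groups of regular noetherian rings vanish and $K_{-1}$ is nil-invariant (Lemma 3.1 below), so $K_{-1}(A_0/\pi^n)=K_{-1}(\tilde k[T])=0$. Also $K_{-2}(A_0\text{ on }\pi)$ lies between $K_{-1}(k\langle T\rangle)=0$ and $K_{-2}(A_0)=0$. Hence $K^{\mathrm{cont}}_{-1}=0$. On the topological side $|\mathrm{Spf}A_0|$ is an irreducible space, where constant sheaves are flasque, so its $H^1$ vanishes. On the blow-up above, with components $C_1,C_2$ meeting in $p$, the sequence $0\to\mathbb Z\to\mathbb Z_{C_1}\oplus\mathbb Z_{C_2}\to\mathbb Z_p\to0$ gives $H^1=\mathrm{coker}(\mathbb Z^2\to\mathbb Z)=0$ again. The guess predicts that the classes on all further blow-ups disappear in the colimit.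

## 2. A nodal cubic, and filtered colimits of pro-groups

A sensible first approach is to fix one model $\mathfrak X$ and compare $K_{-d}(\mathfrak X_1)$ with $H^d(|\mathfrak X|;\mathbb Z)$ by descent. Let us see where it fails.

Let $\mathfrak X$ be the $\pi$-adic completion of the projective plane cubic $y^2+xy=x^3+\pi$ over $k^\circ$. It is flat over $k^\circ$. Its special fibre is the nodal cubic $C$: $y^2+xy=x^3$, whose normalisation is given by $w=y/x$, $x=w^2+w$, $y=w^3+w^2$. Since $x\tilde k[w]=x\tilde k[x]+y\tilde k[x]$ (use $w^2=x-w$), the coordinate ring of the affine part is $\{f\in\tilde k[w]:f(0)=f(-1)\}$. So the local ring $A$ at the node has normalisation $B$, a semilocal principal ideal domain with two maximal ideals. The ideal $I=w(w+1)B$ lies in $A$, with $A/I=\tilde k$ and $B/I=\tilde k\times\tilde k$. The K-theory sequence of a Milnor square,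
$$K_0(B)\oplus K_0(A/I)\to K_0(B/I)\to K_{-1}(A)\to K_{-1}(B)\oplus K_{-1}(A/I)=0,$$
has first map $\mathbb Z\oplus\mathbb Z\to\mathbb Z^2$ with image the diagonal. So $K_{-1}(A)=\mathbb Z$. Away from the node $C$ is regular. The descent spectral sequence (Section 3, (3)) has in total degree $-1$ the two terms $H^1(|C|;\mathbb Z)=0$, as $C$ is irreducible, and $H^0(|C|;\tilde\pi_{-1}K)=\mathbb Z$. No differentials intervene, because $\dim C=1$. Hence
$$K_{-1}(C)=\mathbb Z,\qquad H^1(|C|;\mathbb Z)=0.$$
On this model the comparison fails, and the failure sits in the stalk $K_{-1}(\mathcal O_{C,\text{node}})\neq0$.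

Now blow up the origin. This is admissible, since $\pi=y^2+xy-x^3\in(x,y)$. In the chart $y=xw$ the equation is $x^2(w^2+w-x)=\pi$. Here $x$ is a nonzerodivisor: if $xg=fh$ in $k^\circ[x,w]$ with $f=x^2(w^2+w-x)-\pi$, then modulo $x$ we get $-\pi h\equiv0$, so $h=xh'$ and $g=fh'$. So this is the blow-up chart. In the chart $x=yv$ the equation is $y^2(1+v-v^3y)=\pi$, and the same argument applies with $y$ in place of $x$. The special fibre $C'$ consists of the exceptional line, with multiplicity $2$, and the normalisation $\mathbb P^1$ of $C$. They meet at $w=0$ and $w=-1$, transversally, since $x=w^2+w$ has derivative $\pm1$ there; the second chart shows no further intersection, as $1+v-v^3y$ and $y$ vanish together only at $v=-1$, which is $w=-1$. At a crossing point the reduced local ring $A$ is $B_1\times_{\tilde k}B_2$ with discrete valuation rings $B_1,B_2$. With $B=B_1\times B_2$ and $I$ the maximal ideal of $A$, the map $K_0(B)=\mathbb Z^2\to K_0(B/I)=\mathbb Z^2$ is onto, and $K_{-1}(A)=0$. So all stalks have $K_{-1}=0$ (nilpotents do not matter, Lemma 3.1). Therefore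
$$K_{-1}(C')=H^1(|C'|;\mathbb Z)=\mathrm{coker}\bigl(\mathbb Z^2\xrightarrow{(a,b)\mapsto(a-b,a-b)}\mathbb Z^2\bigr)=\mathbb Z .$$
The blow-up has moved the class from a local $K_{-1}$ to a global $H^1$. This suggests passing to the colimit over all admissible blow-ups, where the local rings become those of $Z$.

But $K^{\mathrm{cont}}$ is a *pro*-object, and this is the second obstacle: filtered colimits in $\mathrm{Pro}(\mathrm{Ab})$ are not exact. Let $S_m=\mathbb Z^m$ and $Q=\text{"}\lim\text{"}_nS_n$ along the projections. The obvious map $S_m\to Q$ is a monomorphism for every $m$, since $S_m\to S_n$ is injective for $n\ge m$. The embedding $\mathrm{Ab}\to\mathrm{Pro}(\mathrm{Ab})$ preserves colimits, because $\mathrm{Hom}(A,\text{"}\lim\text{"}E_j)=\lim_j\mathrm{Hom}(A,E_j)$. So the colimit of these maps is $\bigoplus_{\mathbb N}\mathbb Z\to Q$, and its kernel is $\text{"}\lim\text{"}_n\bigoplus_{j\ge n}\mathbb Z$. This is not zero, since its transition maps are inclusions of nonzero groups. So one cannot simply take colimits of exact sequences of pro-groups, and stalkwise arguments with pro-groups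 break down.

The way past both obstacles starts from the following observation, visible in (2): the *fibre* of $K^{\mathrm{cont}}(A_0)\to K^{\mathrm{cont}}(A)$ is the honest spectrum $K(A_0\text{ on }\pi)$. If the same is true globally, then in degrees $\le-d$ every term around $K^{\mathrm{cont}}_{-i}(X)$ is an abelian group, and hence so is $K^{\mathrm{cont}}_{-i}(X)$. After that, all colimits are taken in $\mathrm{Ab}$ and can be computed at the points of $Z$, where everything reduces to valuation rings.

## 3. Facts on pro-spectra, K-theory and formal models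

**Pro-spectra.** The functor $\mathrm{Pro}(\mathrm{Sp})\to D$ is exact: if one identifies $\mathrm{Pro}(\mathcal A)^{op}$ with the (accessible) exact functors $\mathcal A\to\mathrm{Sp}$, it is restriction along $\mathrm{Sp}^+\subset\mathrm{Sp}$. The composite $\mathrm{Sp}\to D$, $E\mapsto\text{"}\lim\text{"}_n\tau_{\le n}E$, is therefore exact. It is fully faithful, because $\mathrm{Map}(\tau_{\le n}E,\tau_{\le m}E')=\mathrm{Map}(E,\tau_{\le m}E')$ for $n\ge m$, so
$$\lim_m\mathrm{colim}_n\mathrm{Map}(\tau_{\le n}E,\tau_{\le m}E')=\lim_m\mathrm{Map}(E,\tau_{\le m}E')=\mathrm{Map}(E,E').$$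
We regard $\mathrm{Sp}$ as a full subcategory of $D$. It is closed under finite limits, and its objects have constant homotopy pro-groups. Fibre sequences in $D$ give long exact sequences in $\mathrm{Pro}(\mathrm{Ab})$. The functor $\mathrm{Ab}\to\mathrm{Pro}(\mathrm{Ab})$ is exact and fully faithful.

**K-theory.** By Thomason–Trobaugh, $K$ satisfies Zariski descent, and $K(R\text{ on }\pi)=K(\mathrm{Perf}_\pi(R))$, where $\mathrm{Perf}_\pi(R)$ consists of the perfect complexes $P$ with $P[\pi^{-1}]\simeq0$; an example is $R/\pi^n=\mathrm{cofib}(\pi^n\colon R\to R)$. Both $K(R)$ and $K(R\text{ on }\pi)$ commute with filtered colimits in $R$. Bass' formula says that for $j\le0$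
$$K_{j-1}(S)=\mathrm{coker}\bigl(K_j(S[t])\oplus K_j(S[t^{-1}])\to K_j(S[t^{\pm1}])\bigr).$$

**Lemma 3.1 (nil-invariance).** *If $N\subset S$ is a nil ideal of a commutative ring, then $K_q(S)\cong K_q(S/N)$ for $q\le0$.*

*Proof.* Let $q=0$. The finitely many entries of a matrix in $M_r(N)$ generate a nilpotent ideal, so $M_r(N)$ is nil and idempotent matrices lift from $S/N$ to $S$. Thus every finitely generated projective $S/N$-module lifts. If $P,Q$ are finitely generated projective over $S$ with $P/NP\cong Q/NQ$, lift the isomorphism to $P\to Q$. It is onto by Nakayama, hence split. Its kernel is a finitely generated projective module that vanishes modulo $N$, so it is zero by Nakayama. Hence isomorphism classes correspond bijectively, and $K_0(S)\cong K_0(S/N)$. For $q<0$ use Bass' formula and descending induction: $N[t]$, $N[t^{-1}]$ and $N[t^{\pm1}]$ are again nil, so the groups in the formula agree for $S$ and $S/N$. $\square$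

**Formal models** (Raynaud; Bosch–Lütkebohmert; Bosch, *Lectures on Formal and Rigid Geometry*, §§8.2–8.4). Let $\mathcal C$ be the category of quasi-compact admissible formal $k^\circ$-schemes. Their underlying spaces are noetherian. A qcqs $X$ has a model $\mathfrak X\in\mathcal C$. The admissible blow-ups of $\mathfrak X$ form a directed system, are closed under composition, and are cofinal among the models of $X$. So $H^i(X;\mathbb Z)=H^i(Z;\mathbb Z)$ for $Z=\lim|\mathfrak X'|$.

**Lemma 3.2.** *If $\mathfrak X'$ is a model of $X$ and $\dim X\le d$, then $\dim\mathfrak X'_1\le d$.*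

*Proof.* On a nonempty affine open $\mathrm{Spf}A_0$ choose, by Noether normalisation, a finite injection $\tilde k[T_1,\dots,T_m]\to A_0/\pi$ and lift it to $k^\circ\langle T_1,\dots,T_m\rangle\to A_0$. The lift is finite by $\pi$-adic completeness. It is injective: write a nonzero element of the kernel as $\pi^rg$ with $g\not\equiv0$ modulo $\pi$. Since $A_0$ is torsion free, $g\mapsto0$, which contradicts injectivity modulo $\pi$. Inverting $\pi$ gives a finite injection $k\langle T_1,\dots,T_m\rangle\to A_0[\pi^{-1}]$, so $\dim A_0/\pi=m=\dim A_0[\pi^{-1}]\le d$. $\square$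

**Descent spectral sequence** (Brown–Gersten). Let $E$ be a sheaf of spectra (Mayer–Vietoris on opens, $E(\emptyset)=0$) on a noetherian spectral space $Y$ of dimension $\le d$. There is a strongly convergent spectral sequence
$$E_2^{p,q}=H^p(Y;\tilde\pi_qE)\Rightarrow\pi_{q-p}E(Y),\qquad d_r\colon E_r^{p,q}\to E_r^{p+r,q+r-1},\tag{3}$$
with $E_2^{p,q}=0$ unless $0\le p\le d$. Here $\tilde\pi_q$ is the sheafified homotopy. It comes from the Postnikov tower of $E$, which converges because $Y$ has finite homotopy dimension. It is natural: let $f\colon Y'\to Y$ be continuous, $E'$ a sheaf of spectra on $Y'$ and $E\to f_*E'$ a map. The sections of $f_*\tau_{\le q}E'$ are bounded above by $q$, so $E\to f_*\tau_{\le q}E'$ factors through $\tau_{\le q}E$, and one gets a map of towers.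

**Cohomology of $Z$.** Let $\mathcal G_{\mathfrak X'}$ be abelian sheaves on the spaces $|\mathfrak X'|$ with compatible maps $f^{-1}\mathcal G_{\mathfrak X'}\to\mathcal G_{\mathfrak X''}$ for $f\colon\mathfrak X''\to\mathfrak X'$, and let $\rho_{\mathfrak X'}\colon Z\to|\mathfrak X'|$ be the projections. Then
$$\mathrm{colim}_{\mathfrak X'}H^p(|\mathfrak X'|;\mathcal G_{\mathfrak X'})=H^p(Z;\mathrm{colim}_{\mathfrak X'}\,\rho_{\mathfrak X'}^{-1}\mathcal G_{\mathfrak X'}).\tag{4}$$
This is the theorem on cohomology of cofiltered limits of spectral spaces along spectral maps (Fujiwara–Kato, *Foundations of Rigid Geometry I*, Ch. 0, Prop. 3.1.19; Stacks Project, Tag 0A37).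

## 4. The fibre $\mathcal F$ is a sheaf of honest spectra, and constancy follows

Define $\mathcal K,\mathcal R\colon\mathcal C^{op}\to D$ by $\mathcal K(\mathfrak X)=\text{"}\lim\text{"}_nK(\mathfrak X_n)$ and $\mathcal R(\mathfrak X)=K^{\mathrm{cont}}(\mathfrak X_\eta)$. Both are Zariski sheaves: $\mathcal K$ by descent in each level $n$, and $\mathcal R$ because $K^{\mathrm{cont}}$ is a sheaf. On affine objects the square (1) gives a natural map $\mathcal K\to\mathcal R$.

**Step 1. Globalize the map.** The purpose is to have $\mathcal K\to\mathcal R$ on all of $\mathcal C$, coherently.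

**Lemma 4.1.** *The map $\mathcal K\to\mathcal R$ on affine objects extends uniquely to a natural transformation on $\mathcal C$.*

*Proof.* It suffices that a sheaf $\mathcal G$ on a category $\mathcal C_1$ is the right Kan extension of its restriction to a full subcategory $\mathcal B$, first for $\mathcal B=\{\text{affine}\}\subset\mathcal C_1=\{\text{separated}\}$, then for $\mathcal B=\{\text{separated}\}\subset\mathcal C_1=\mathcal C$. Applying this to $\mathcal G=\mathcal R$ extends the map in two steps.

Let $\mathfrak X\in\mathcal C_1$ with a finite affine open cover $(\mathfrak U_i)$. All finite intersections of the $\mathfrak U_i$ lie in $\mathcal B$: in the first case they are affine, in the second they are open in affines, hence separated (and quasi-compact, the spaces being noetherian). For $\mathfrak Y\to\mathfrak X$ with $\mathfrak Y\in\mathcal B$, the pullbacks of these intersections to $\mathfrak Y$ also lie in $\mathcal B$: in the first case because $\mathfrak Y\to\mathfrak X$ is an affine morphism, in the second because opens of separated objects are separated.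

Let $h$ be the presheaf on $\mathcal B$ represented by $\mathfrak X$, and $h'\subset h$ the sieve generated by the $\mathfrak U_i$. It is the colimit of the Čech nerve, whose terms are disjoint unions of presheaves represented by finite intersections. For a presheaf $g$ on $\mathcal B$ write $\mathrm{Map}(g,\mathcal G)=\lim_{\mathfrak Y\to g}\mathcal G(\mathfrak Y)$. For each $\mathfrak Y\to h$, the sieve $h'\times_h\mathfrak Y$ on $\mathfrak Y$ is generated by a finite open cover all of whose intersections lie in $\mathcal B$, so descent gives $\mathcal G(\mathfrak Y)\simeq\mathrm{Map}(h'\times_h\mathfrak Y,\mathcal G)$. Colimits of presheaves are universal, so $h'=\mathrm{colim}_{\mathfrak Y\to h}(h'\times_h\mathfrak Y)$. Taking the limit over $\mathfrak Y\to h$,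
$$\lim_{\mathfrak Y\to\mathfrak X}\mathcal G(\mathfrak Y)=\mathrm{Map}(h,\mathcal G)\simeq\mathrm{Map}(h',\mathcal G)=\mathcal G(\mathfrak X),$$
the last equality by descent for the cover $(\mathfrak U_i)$ of $\mathfrak X$. This is the Kan extension property. $\square$

**Step 2. The fibre.** The purpose is to see that the pro-structure of $\mathcal K$ and that of $\mathcal R$ cancel. Put $\mathcal F=\mathrm{fib}(\mathcal K\to\mathcal R)$, a Zariski sheaf with values in $D$. For $\mathfrak X=\mathrm{Spf}A_0$ the square (1), being cartesian, gives $\mathcal F(\mathfrak X)\simeq K(A_0\text{ on }\pi)\in\mathrm{Sp}$, naturally in $A_0$. Since $\mathrm{Sp}\subset D$ is closed under finite limits, Mayer–Vietoris and induction on the number of affines in a cover give $\mathcal F(\mathfrak X)\in\mathrm{Sp}$, first for separated $\mathfrak X$ (intersections of affines are affine), then for all $\mathfrak X\in\mathcal C$ (intersections with affines are separated). The embedding $\mathrm{Sp}\to D$ is exact and fully faithful, so $\mathcal F$ is a Zariski sheaf of spectra. Also by full faithfulness, the composite $\mathcal F\to\mathcal K\to K((-)_1)$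 is a map of sheaves of spectra. On affines it is $K(A_0\text{ on }\pi)\to K(A_0)\to K(A_0/\pi)$. Write $F_q(\mathfrak X)=\pi_q\mathcal F(\mathfrak X)$.

**Step 3. In degrees $\le-d$ the thickenings do not matter.**

**Lemma 4.2.** *If $\mathfrak X$ is a model of $X$, $\dim X\le d$ and $i\ge d$, then $K_{-i}(\mathfrak X_n)\cong K_{-i}(\mathfrak X_1)$ for all $n$. So $\pi_{-i}\mathcal K(\mathfrak X)$ is the constant pro-group $K_{-i}(\mathfrak X_1)$.*

*Proof.* For $U\subset\mathfrak X$ open put $E(U)=\mathrm{fib}(K(U_n)\to K(U_1))$. If $U$ is affine, $K_q(U_n)\to K_q(U_1)$ is bijective for $q\le0$ by Lemma 3.1, and surjective for $q=1$ because invertible matrices lift along a nilpotent ideal. The long exact sequence gives $\pi_qE(U)=0$ for $q\le0$. So in (3), applied on $|\mathfrak X|$, which has dimension $\le d$ by Lemma 3.2, only $q\ge1$ and $p\le d$ occur, and $\pi_jE(\mathfrak X)=0$ for $j\le-d$. For $i\ge d$ both $\pi_{-i}E(\mathfrak X)$ and $\pi_{-i-1}E(\mathfrak X)$ vanish, which is the claim. $\square$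

The bound is sharp in the sense that $\pi_{1-d}E$ sees $H^d(|\mathfrak X|;\tilde\pi_1E)$, which is how Theorem 2 arises in Section 8.

Consequently, for every model $\mathfrak X'$ of $X$ and $i\ge d$ there is an exact sequence in $\mathrm{Pro}(\mathrm{Ab})$, natural in $\mathfrak X'$,
$$F_{-i}(\mathfrak X')\to K_{-i}(\mathfrak X'_1)\to K^{\mathrm{cont}}_{-i}(X)\to F_{-i-1}(\mathfrak X')\to K_{-i-1}(\mathfrak X'_1),\tag{5}$$
in which all terms except possibly the middle one are constant.

**Step 4. The middle term is constant.**

**Lemma 4.3.** *If $0\to A\to E\to B\to0$ is exact in $\mathrm{Pro}(\mathrm{Ab})$ with $A,B$ constant, then $E$ is constant.*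

*Proof.* Write $E=\text{"}\lim\text{"}E_j$. The map from $A$ is a compatible family $A\to E_j$; put $N_j=\ker(A\to E_j)$. Injectivity means $\text{"}\lim\text{"}N_j=0$, so for each $j$ some transition map $N_{j_0}\to N_j$ is zero. These maps are inclusions of subgroups of $A$, so $N_{j_0}=0$. Restrict to indices over $j_0$; then $A\subset E_j$ for all $j$. Put $B_j=E_j/A$. Then $\text{"}\lim\text{"}B_j\cong B$, that is, there are compatible maps $B\to B_j$ that induce an isomorphism of pro-groups. Let $E'_j=E_j\times_{B_j}B$, an extension of $B$ by $A$. The map $\text{"}\lim\text{"}E'_j\to E$ is the identity on $A$ and the isomorphism $B\cong\text{"}\lim\text{"}B_j$ on quotients, so it is an isomorphism by the five lemma. The transition maps of $(E'_j)$ are the identity on $A$ and on $B$, hence isomorphisms. Fix $j_1$ and restrict to indices over $j_1$: the maps $E'_j\to E'_{j_1}$ identify the diagram with a constant one. $\square$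

In (5) the cokernel of the first map and the kernel of the last map are constant, since $\mathrm{Ab}\to\mathrm{Pro}(\mathrm{Ab})$ is exact and fully faithful. By Lemma 4.3, $K^{\mathrm{cont}}_{-i}(X)$ is constant for $i\ge d$. Call the group $G_i\in\mathrm{Ab}$. Then (5) is an exact sequence of abelian groups, and $G_i$ does not depend on $\mathfrak X'$, since admissible blow-ups do not change the generic fibre. Filtered colimits in $\mathrm{Ab}$ *are* exact. Over the admissible blow-ups $\mathfrak X'$ of a fixed model we obtain the exact sequence
$$\mathrm{colim}\,F_{-i}(\mathfrak X')\to\mathrm{colim}\,K_{-i}(\mathfrak X'_1)\to G_i\to\mathrm{colim}\,F_{-i-1}(\mathfrak X')\qquad(i\ge d).\tag{6}$$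
It remains to compute the outer terms, and by (3) and (4) this is a matter of stalks on $Z$.

## 5. Local rings of the Zariski–Riemann space

For $x\in Z$ with images $x_{\mathfrak X'}\in|\mathfrak X'|$ put $R=R_x:=\mathrm{colim}_{\mathfrak X'}\mathcal O_{\mathfrak X',x_{\mathfrak X'}}$. The transition maps are local, so $R$ is a local ring. Moreover $\pi$ is a nonzerodivisor in $R$, and $\pi\in\mathfrak m_R$.

**Example.** Let $X$ be the closed unit disc and $x\in Z$ the point given by the images of the closed point under the maps $\mathrm{Spf}\,k^\circ\to\mathfrak X'$ that extend the rational point $T=0$. Then $R$ is the ring of germs $f$ at $0$ of convergent power series with $f(0)\in k^\circ$. Indeed a section of $\mathcal O_{\mathfrak X'}$ on an affine open $\mathrm{Spf}A_0\ni x_{\mathfrak X'}$ gives such a germ, because $\mathrm{Spf}\,k^\circ\to\mathfrak X'$ lands in $\mathrm{Spf}A_0$. Conversely, let $f=\sum a_jT^j$ be a germ with $f(0)\in k^\circ$ and $|a_j||\pi|^{nj}\le c$ for all $j$. Then $|a_j\pi^{mj}|\le c|\pi|^{(m-n)j}$, so for large $m$ we have $f\in k^\circ\langle T/\pi^m\rangle$, and $\mathrm{Spf}\,k^\circ\langle T/\pi^m\rangle$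 is a chart of the blow-up of $(T,\pi^m)$ that contains the image of $x$. A section with zero germ restricts to zero on such a chart in a common blow-up, so it is zero in $R$. Here $\bigcap_n\pi^nR=\{f:f(0)=0\}$ is not zero: $\pi^{-n}f$ is again in $R$ if $f(0)=0$. The quotient is the valuation ring $k^\circ$. So $R$ itself is not a valuation ring with fraction field $R[\pi^{-1}]$, but it becomes one after dividing out the infinitely $\pi$-divisible elements. This is the general pattern.

**Step 5. Blowing up makes open ideals principal.**

**Lemma 5.1.** *Every finitely generated ideal $J\subset R$ that contains some $\pi^n$ is principal.*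

*Proof.* If $n=0$ then $J=R$; let $n\ge1$. Write $J=(a_1,\dots,a_m,\pi^n)$ with the $a_l$ defined on an affine open $U\ni x_{\mathfrak X'}$ of some $\mathfrak X'$. We must extend the ideal from $U$ to $\mathfrak X'$. Let $j\colon U_n\hookrightarrow\mathfrak X'_n$ be the inclusion. The ideal
$$\ker\bigl(\mathcal O_{\mathfrak X'_n}\to j_*(\mathcal O_{U_n}/(a_1,\dots,a_m))\bigr)$$
of the noetherian scheme $\mathfrak X'_n$ is coherent and restricts to $(a_1,\dots,a_m)$ on $U_n$. Its preimage in $\mathcal O_{\mathfrak X'}$ is a coherent ideal that contains $\pi^n$ and restricts to $(a_1,\dots,a_m,\pi^n)$ on $U$. Its blow-up $\mathfrak X''\to\mathfrak X'$ is admissible, and $\mathfrak X''$ is again an admissible blow-up of the original model. On $\mathfrak X''$ the ideal becomes invertible, hence principal in the local ring $\mathcal O_{\mathfrak X'',x_{\mathfrak X''}}$. A generator there generates $J$. $\square$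

**Step 6. Find the valuation ring.**

**Lemma 5.2.** *Let $I=\bigcap_n\pi^nR$. Then $I$ is prime, $\pi\notin I$, $V:=R/I$ is a valuation ring with $V[\pi^{-1}]=\mathrm{Frac}(V)$, and $R/\pi^n=V/\pi^n$ for all $n$.*

*Proof.* In a local ring a principal ideal $J$ generated by finitely many elements is generated by one of them: $J/\mathfrak m_RJ$ has dimension $\le1$, so one of the generators spans it, and Nakayama applies.

Let $a\notin I$, say $a\notin\pi^nR$. Then $(a,\pi^n)$ is principal by Lemma 5.1 and is not generated by $\pi^n$, so it is generated by $a$. Hence *every $a\notin I$ divides a power of $\pi$*.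

$I$ is proper, since $I\subset\pi R\subset\mathfrak m_R$. Let $a,b\notin I$ with $a\mid\pi^n$, $b\mid\pi^m$. Then $ab\mid\pi^{n+m}$. If $ab\in I\subset\pi^{n+m+1}R$, then $\pi^{n+m}\in\pi^{n+m+1}R$, and cancelling the nonzerodivisor $\pi^{n+m}$ makes $\pi$ a unit, a contradiction. So $I$ is prime. Likewise $\pi\notin\pi^2R$, so $\pi\notin I$.

For $a,b\notin I$ the ideal $(a,b)$ contains a power of $\pi$, so it is principal, generated by $a$ or by $b$. So $a\mid b$ or $b\mid a$, and the domain $V$ is a valuation ring. Each nonzero element of $V$ divides a power of $\pi$, so $V[\pi^{-1}]=\mathrm{Frac}(V)$. Finally $I\subset\pi^nR$ gives $R/\pi^n=V/\pi^n$. $\square$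

**Step 7. Replace $R$ by $V$ in the K-theory on $\pi$.**

**Lemma 5.3 (excision).** *If $R\to R'$ is a ring map, $\pi$ is a nonzerodivisor in both rings, and $R/\pi\cong R'/\pi$, then $K(R\text{ on }\pi)\simeq K(R'\text{ on }\pi)$.*

*Proof.* First, $\mathrm{Perf}_\pi(R)=\mathrm{thick}(R/\pi)$. The inclusion $\supset$ is clear. If $P\in\mathrm{Perf}_\pi(R)$, then $\mathrm{RHom}(P,P)[\pi^{-1}]=0$, as $P$ is perfect. So $\pi^n\mathrm{id}_P=0$ for some $n$. Hence $P\otimes^L_RR/\pi^n=\mathrm{cofib}(\pi^n\colon P\to P)\simeq P\oplus P[1]$, and $P$ is a retract of it. Since $P\in\mathrm{thick}(R)$, we have $P\otimes^L_RR/\pi^n\in\mathrm{thick}(R/\pi^n)$. The extensions $0\to R/\pi\to R/\pi^n\to R/\pi^{n-1}\to0$ ($\pi$ is a nonzerodivisor) give $\mathrm{thick}(R/\pi^n)\subset\mathrm{thick}(R/\pi)$. The same holds for $R'$.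

Base change along $R\to R'$ sends $R/\pi$ to $R'/\pi$, since $\pi$ is a nonzerodivisor in $R'$. On endomorphisms it induces
$$\mathrm{RHom}_R(R/\pi,R/\pi)\to\mathrm{RHom}_{R'}(R'/\pi,R'/\pi)=\mathrm{RHom}_R(R/\pi,R'/\pi),$$
the map given by $R/\pi\cong R'/\pi$, which is an equivalence. So base change is fully faithful on $\mathrm{thick}(R/\pi)$, and its image is $\mathrm{thick}(R'/\pi)$. Thus $\mathrm{Perf}_\pi(R)\simeq\mathrm{Perf}_\pi(R')$; apply $K$. $\square$

We shall use it for $R\to V$: here $\pi$ is a nonzerodivisor in the domain $V$ because $\pi\notin I$, and $R/\pi=V/\pi$ by Lemma 5.2.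

## 6. Negative K-groups of valuation rings and the three stalk facts

A valuation ring $W$ need not be noetherian, so vanishing of its negative K-theory needs an argument. By Bass' formula we must extend projective modules from $W[t^{\pm1}]$ to $W[t]$ up to finite resolutions. So we need finite resolutions over polynomial rings. Recall that a finitely generated torsion-free $W$-module is free: in a nontrivial relation $\sum c_ie_i=0$ among minimal generators, divide by a coefficient $c_j\ne0$ that divides all the others; then $e_j$ is redundant. Hence torsion-free $W$-modules, being filtered unions of free ones, are flat.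

**Lemma 6.1.** *Let $W$ be a valuation ring and $S=W[t_1,\dots,t_m]$.*

1. *Every finitely generated $S$-module that is torsion free over $W$ is finitely presented.*
2. *Every finitely presented $S$-module has a finite resolution by finitely generated projective $S$-modules. The same holds over $S[(t_1\cdots t_b)^{-1}]$ for each $b\le m$.*
3. *$K_{-q}(W)=0$ for $q\ge1$.*

*Proof of (1).* The purpose is to obtain finite generation of the relations from Hilbert's basis theorem over the residue field $\kappa$ of $W$. Let $M=F/N$ with $F=S^r$ and $M$ torsion free over $W$. Filter $S$ and $F$ by total degree, put $N_{\le n}=N\cap F_{\le n}$, and introduce a homogenizing variable $u$: consider the Rees module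
$$N^h=\bigoplus_nN_{\le n}u^n\ \subset\ F^h=\bigoplus_nF_{\le n}u^n\quad\text{over}\quad S^h=\bigoplus_nS_{\le n}u^n\cong W[u,ut_1,\dots,ut_m].$$
(For $m=r=1$ and $N=(t^2-t)$, the element $t^2-t\in N_{\le2}$ becomes $(ut)^2-u\cdot ut$.) $S^h$ is a graded polynomial ring and $F^h$ is graded free of finite rank. The $W$-module $F_{\le n}/N_{\le n}\subset M$ is finitely generated and torsion free, hence free. So $N_{\le n}$ is a direct summand of the finite free $W$-module $F_{\le n}$. Therefore it is finitely generated, and $N^h\otimes_W\kappa\to F^h\otimes_W\kappa$ is injective. By Hilbert's basis theorem over the polynomial ring $S^h\otimes_W\kappa$, the graded submodule $N^h\otimes_W\kappa$ is generated in degrees $\le e$ for some $e$. For $n>e$ the map $\bigoplus_{i\le e}(S^h)_{n-i}\otimes_WN_{\le i}\to N_{\le n}$ is thus onto modulo $\mathfrak m_W$, and by Nakayama over the local ring $W$, applied to the finitely generated module $N_{\le n}$, it is onto. So $N^h$ is generated over $S^h$ by its components of degree $\le e$, which are finitely generated over $W$. Setting $u=1$, $N$ is finitely generated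 over $S$.

*Proof of (2).* Let $M$ be finitely presented, $0\to N\to S^r\to M\to0$ with $N$ finitely generated. As a submodule of $S^r$, $N$ is torsion free over $W$, hence finitely presented by (1). Choose a surjection $S^{r_1}\to N$. Its kernel is finitely generated and torsion free, so the argument repeats. We obtain a resolution of $N$ by finite free modules in which all syzygies are finitely presented and $W$-flat.

It remains to bound the length. The $S\otimes_WS$-module $S\otimes_WN$ is $N[t'_1,\dots,t'_m]$, where $t'_i=t_i\otimes1$, and the elements $t_i\otimes1-1\otimes t_i$ may be taken as new polynomial variables $z_i$ over $N$, that is, $N[t'_1,\dots,t'_m]=N[z_1,\dots,z_m]$. So they form a regular sequence with quotient $N$, on which $t'_i$ acts as $t_i$. The Koszul complex is a resolution of $N$ of length $m$ by the modules $(S\otimes_WN)^{\binom ml}$, which are flat over the left factor $S$ because $N$ is flat over $W$. So $N$ has flat dimension $\le m$ over $S$. Its $m$-th syzygy is flat and finitely presented, hence projective, and $M$ has a finite resolution by finitely generated projectives.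

A finitely presented module over $S[(t_1\cdots t_b)^{-1}]$ is the localisation of a finitely presented $S$-module (clear denominators in a presentation matrix). So the claim over the localisation follows.

*Proof of (3).* Let $S_b=W[s_1^{\pm1},\dots,s_b^{\pm1}]$. We show $K_{-q}(S_b)=0$ for all $b\ge0$ by induction on $q\ge1$. Let $q=1$. A finitely generated projective $S_b[t^{\pm1}]$-module $P$ is finitely presented, so $P=M[t^{-1}]$ with $M$ finitely presented over $S_b[t]$. By (2), with variables $s_1,\dots,s_b,t$, the module $M$ has a finite resolution $P_\bullet$ by finitely generated projectives. So $[P]=\sum_l(-1)^l[P_l[t^{-1}]]$ lies in the image of $K_0(S_b[t])$. By Bass' formula with $j=0$, $K_{-1}(S_b)=0$. For $q\ge2$, Bass' formula exhibits $K_{-q}(S_b)$ as a quotient of $K_{1-q}(S_b[t^{\pm1}])=K_{1-q}(S_{b+1})$, which is $0$ by induction. Take $b=0$. $\square$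

**Step 8. The three facts from the point, at every $x\in Z$.**

**Proposition 6.2.** *For every $x\in Z$, with $R=R_x$:*

1. *$K_{-q}(R/\pi)=0$ for $q\ge1$, and $K_0(R/\pi)=\mathbb Z$ via the rank.*
2. *$K_{-q}(R\text{ on }\pi)=0$ for $q\ge1$.*
3. *The map $K_0(R\text{ on }\pi)\to K_0(R/\pi)$ is zero.*

*Proof.* (1) $R/\pi=V/\pi$ is local, so its $K_0$ is $\mathbb Z$. Its quotient by the nilradical is $V/\sqrt{\pi V}$. The radical $\mathfrak r$ of a proper ideal of a valuation ring is prime: if $ab\in\mathfrak r$ and, say, $b=ac$, then $b^2=abc\in\mathfrak r$, so $b\in\mathfrak r$. Hence $V/\sqrt{\pi V}$ is a valuation ring. By Lemma 3.1 and Lemma 6.1(3), $K_{-q}(R/\pi)=0$ for $q\ge1$.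

(2) By Lemmas 5.2 and 5.3, $K_{-q}(R\text{ on }\pi)=K_{-q}(V\text{ on }\pi)$. As $V[\pi^{-1}]=\mathrm{Frac}(V)$, this group sits in the exact sequence
$$K_{1-q}(V)\to K_{1-q}(\mathrm{Frac}(V))\to K_{-q}(V\text{ on }\pi)\to K_{-q}(V)=0,$$
the last equality by Lemma 6.1(3). For $q\ge2$ the second group vanishes, since a field is a valuation ring. For $q=1$ the first map is the isomorphism $\mathbb Z\to\mathbb Z$. So $K_{-q}(V\text{ on }\pi)=0$.

(3) The map factors through $K_0(R\text{ on }\pi)\to K_0(R)=\mathbb Z$, whose image lies in $\ker(K_0(R)\to K_0(R[\pi^{-1}]))$. Since $R[\pi^{-1}]\ne0$, the rank of a free $R$-module can be read off at any point of $\mathrm{Spec}\,R[\pi^{-1}]$, so this kernel is $0$. $\square$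

## 7. The colimit spectral sequences, and the proof of Theorem 1

**Step 9. Pass to $Z$.** The purpose is to turn the outer terms of (6) into cohomology of $Z$. On each $|\mathfrak X'|$, which is noetherian of dimension $\le d$ by Lemma 3.2, apply (3) to the sheaves of spectra $\mathcal F$ and $U\mapsto K(U_1)$. The spectral sequences and the map between them are natural in $\mathfrak X'$. Take the colimit over $\mathfrak X'$, using (4). Filtered colimits of abelian groups are exact and $p\in[0,d]$ throughout, so convergence persists. We get convergent spectral sequences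
$$H^p(Z;\mathcal F_q)\Rightarrow\mathrm{colim}\,F_{q-p}(\mathfrak X'),\qquad H^p(Z;\mathcal K_q)\Rightarrow\mathrm{colim}\,K_{q-p}(\mathfrak X'_1),\tag{7}$$
and a morphism from the first to the second. Here $\mathcal F_q$ and $\mathcal K_q$ are the colimits of the pulled-back homotopy sheaves. Their stalks at $x$ are the colimits of $K_q(A_0\text{ on }\pi)$ and $K_q(A_0/\pi)$ over the models $\mathfrak X'$ and the affine opens $\mathrm{Spf}A_0\ni x_{\mathfrak X'}$. The colimit of these rings $A_0$ is $R_x$, and both functors commute with filtered colimits. So the stalks are $K_q(R_x\text{ on }\pi)$ and $K_q(R_x/\pi)$, with the evident map.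

**Step 10. Read off the corner.** By Proposition 6.2, $\mathcal F_q=\mathcal K_q=0$ for $q<0$, and the map $\mathcal F_0\to\mathcal K_0$ is zero. Moreover $\mathcal K_0=\mathbb Z$: already on each $\mathfrak X'_1$ the rank identifies the sheafification of $K_0$ with the constant sheaf $\mathbb Z$, as one sees on local rings. So only $q\ge0$ and $0\le p\le d$ occur in (7). Both abutments vanish in degrees $<-d$. In degree $-d$ only $(p,q)=(d,0)$ contributes. A differential $d_r$ into it starts at $(d-r,1-r)$ with $r\ge2$, where the group is $0$; a differential out of it lands in $p>d$. Hence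
$$\mathrm{colim}\,F_{-d}(\mathfrak X')=H^d(Z;\mathcal F_0),\qquad\mathrm{colim}\,K_{-d}(\mathfrak X'_1)=H^d(Z;\mathbb Z),$$
and the map between them is induced by $\mathcal F_0\xrightarrow{0}\mathcal K_0$, so it is zero.

**Step 11. Conclude.** For $i=d$ the first map in (6) is zero and the last term is zero. So
$$K^{\mathrm{cont}}_{-d}(X)=G_d\cong\mathrm{colim}_{\mathfrak X'}K_{-d}(\mathfrak X'_1)\cong H^d(Z;\mathbb Z)=H^d(X;\mathbb Z).$$
For $i>d$ both neighbours of $G_i$ in (6) vanish, so $G_i=0$; since also $\mathrm{colim}\,K_{-i}(\mathfrak X'_1)=0$, the natural map from this colimit is an isomorphism.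

**Step 12. Naturality.** We describe the inverse isomorphism $H^d(X;\mathbb Z)\to K^{\mathrm{cont}}_{-d}(X)$ at the level of one model. On $|\mathfrak X'|$, in the spectral sequence (3) for $K((-)_1)$, nothing leaves $E_r^{d,0}$, and $E_\infty^{d,0}$ is the deepest step of the filtration on $K_{-d}(\mathfrak X'_1)$. So there is an edge map $H^d(|\mathfrak X'|;\mathbb Z)=E_2^{d,0}\to E_\infty^{d,0}\subset K_{-d}(\mathfrak X'_1)$. It need not be an isomorphism: for the nodal cubic of Section 2 it is $0\to\mathbb Z$. The inverse isomorphism is the colimit over $\mathfrak X'$ of the composites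
$$H^d(|\mathfrak X'|;\mathbb Z)\to K_{-d}(\mathfrak X'_1)=\pi_{-d}\mathcal K(\mathfrak X')\to K^{\mathrm{cont}}_{-d}(X).$$
Let $f\colon Y\to X$ be a morphism of qcqs rigid $k$-spaces of dimension $\le d$. By Raynaud, for every model $\mathfrak X'$ of $X$ there are a model $\mathfrak Y'$ of $Y$ and a morphism $\mathfrak Y'\to\mathfrak X'$ extending $f$. All maps in the display are natural for $\mathfrak Y'\to\mathfrak X'$: the first by naturality of (3), the second because $K_{-d}(\mathfrak X'_1)$ is identified through the projection $\mathcal K\to K((-)_1)$, the third by Lemma 4.1. So the isomorphism is compatible with $f^*$. This proves Theorem 1. $\blacksquare$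

## 8. Degree $1-d$: abelian varieties with good reduction

Now we prove Theorem 2 and so refute the stronger guess. By Lemma 4.2 the thickenings can first be felt through $H^d$ of $\tilde\pi_1$ in degree $1-d$, so we look for a space for which this group is large and nothing else interferes.

Let $k=\mathbb C((t))$, $\pi=t$. Let $Y$ be a $d$-dimensional complex abelian variety. Then $H^d(Y,\mathcal O_Y)\ne0$: by Serre duality it is dual to $H^0(Y,\omega_Y)$, and $\omega_Y$ is trivial. Put $\mathfrak X=Y\times\mathrm{Spf}\,\mathbb C[[t]]$, $X=\mathfrak X_\eta$, which is smooth and proper of dimension $d$, $\mathfrak X_n=Y\times\mathrm{Spec}\,\mathbb C[t]/t^n$, and $p_n\colon\mathfrak X_n\to Y$ the projection.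

**Step 1. The fibre is $K(Y)$.** For $\mathrm{Spec}B\subset Y$ open affine, the rings $B$, $B[[t]]$ and $B[[t]][t^{-1}]$ are regular noetherian. Pushforward along $B[[t]]\to B$ gives $\mathrm{Perf}(B)\to\mathrm{Perf}_t(B[[t]])$, and we claim that it induces $K(B)\simeq K(B[[t]]\text{ on }t)$. In degrees $\ge0$ this is Quillen's dévissage. In degrees $<0$ both sides vanish: negative K-groups of regular noetherian rings vanish, and $K_0(B[[t]])\to K_0(B[[t]][t^{-1}])$ is surjective, because a finitely generated module over $B[[t]][t^{-1}]$ extends to one over the regular ring $B[[t]]$, which has a finite projective resolution. The equivalence is natural for open immersions $\mathrm{Spec}B'\subset\mathrm{Spec}B$, since $B'[[t]]\otimes^L_{B[[t]]}B=B'[[t]]/t=B'$. By Zariski descent $\mathcal F(\mathfrak X)\simeq K(Y)$. As $Y$ is regular and $d\ge1$, $F_{-d}(\mathfrak X)=K_{-d}(Y)=0$.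

**Step 2. The fibre maps to zero.** On $\mathrm{Spec}B$, the pushforward of $M$ is $M\otimes_B\mathrm{cofib}(t\colon B[[t]]\to B[[t]])$. Base change to $B[t]/t^n$ turns it into $\mathrm{cofib}(t\colon p_n^*M\to p_n^*M)$. These functors are the restrictions of the global functor $M\mapsto\mathrm{cofib}(t\colon p_n^*M\to p_n^*M)$, $\mathrm{Perf}(Y)\to\mathrm{Perf}(\mathfrak X_n)$. Maps of sheaves on the separated scheme $Y$ are determined on affine opens, so the composite $K(Y)\simeq\mathcal F(\mathfrak X)\to K(\mathfrak X_n)$ is induced by this functor. By additivity it equals $p_n^*-p_n^*=0$ on homotopy groups. So $F_{1-d}(\mathfrak X)\to\text{"}\lim\text{"}_nK_{1-d}(\mathfrak X_n)$ is zero. Together with $F_{-d}(\mathfrak X)=0$, the long exact sequence of $\mathcal F\to\mathcal K\to\mathcal R$ gives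
$$K^{\mathrm{cont}}_{1-d}(X)\cong\text{"}\lim\text{"}_nK_{1-d}(\mathfrak X_n).$$

**Step 3. Compute the thickenings.** Let $E^n=\mathrm{fib}(K((-)_n)\to K((-)_1))$ as a sheaf on $|\mathfrak X|=|Y|$. Since $p_n$ is a retraction of $Y=\mathfrak X_1\to\mathfrak X_n$, the map $K((-)_n)\to K((-)_1)$ is split by $p_n^*$, and $K_{1-d}(\mathfrak X_n)=K_{1-d}(Y)\oplus\pi_{1-d}E^n(Y)$, compatibly in $n$. As in Lemma 4.2, $\tilde\pi_qE^n=0$ for $q\le0$. By the splitting, and since $K_1$ of a local ring is its group of units, $\tilde\pi_1E^n$ is the kernel of $\mathcal O_{\mathfrak X_n}^*\to\mathcal O_Y^*$. The logarithm gives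
$$\tilde\pi_1E^n=1+t\,\mathcal O_Y[t]/t^n\ \cong\ \bigoplus_{j=1}^{n-1}\mathcal O_Y\,t^j.$$
In (3) for $E^n$, total degree $1-d$ with $q\ge1$, $p\le d$ leaves only $(p,q)=(d,1)$. Incoming differentials start at $q=2-r\le0$, and outgoing ones land in $p>d$. So $\pi_{1-d}E^n(Y)=H^d(Y,\mathcal O_Y)^{n-1}$, and
$$K^{\mathrm{cont}}_{1-d}(X)\cong K_{1-d}(Y)\oplus\text{"}\lim\text{"}_nH^d(Y,\mathcal O_Y)^{n-1},$$
with transition maps the identity on the first summand and the projections on the second. For $d=1$ this is visible at once: the second summand of $K_0(\mathfrak X_n)$ is $H^1(Y,\mathcal O_Y)^{n-1}$, the group of those line bundles on the thickened elliptic curve $\mathfrak X_n$ that are trivial on $Y$.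

**Step 4. Not constant.** The groups $K_{1-d}(\mathfrak X_n)$ form a tower of surjections with nonzero kernels at every stage. By Lemma 1.1, $\text{"}\lim\text{"}_nK_{1-d}(\mathfrak X_n)$ is not constant. Since $H^{d-1}(X;\mathbb Z)$ is constant, the two are not isomorphic. This proves Theorem 2. $\blacksquare$
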